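\title{Sets with DC distance function in dimension at least three are preserved only by similarities}

\begin{abstract}
A function on $\mathbb{R}^d$ is DC if it is the difference of two convex functions. Let $\mathcal{D}_d$ be the class of closed subsets of $\mathbb{R}^d$ whose distance function is DC. In the plane this class is stable under bilipschitz bijections that are $C^2$ or, more generally, DC. We show that for $d\ge 3$ stability fails already for the linear map $\operatorname{diag}(1,2,1,\dots,1)$, and that a bilipschitz bijection of $\mathbb{R}^d$ preserves $\mathcal{D}_d$ if and only if it is a similarity. The counterexample is the complement of an elliptic cone to which rows of small spherical bumps are added; the linear map makes the cone round and focuses the effect of all bumps on its axis. The same set yields a Lipschitz DC function on $\mathbb{R}^{d-1}$ whose graph does not belong to $\mathcal{D}_d$.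
\end{abstract}

\section{The question and the results}

A function $f:\mathbb{R}^d\to\mathbb{R}$ is called \emph{DC} if it is the difference of two convex functions on $\mathbb{R}^d$, and a mapping $F=(F_1,\dots,F_d):\mathbb{R}^d\to\mathbb{R}^d$ is called DC if each component $F_i$ is DC. For a nonempty set $A\subset\mathbb{R}^d$ let $d_A=\operatorname{dist}(\cdot,A)$, and put
\[
\mathcal{D}_d=\{\varnothing\}\cup\{\varnothing\ne A\subset\mathbb{R}^d:\ A\text{ is closed and }d_A\text{ is DC}\}.
\]
The one-sided derivative of a convex function of one variable is monotone, so along every line the slope of a DC function has locally bounded variation. Every distance function is $1$-Lipschitz; membership in $\mathcal{D}_d$ asks in addition that its slope does not oscillate too much.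

A closed convex set has a convex distance function. The complement $A$ of a nonempty open convex set $U\neq\mathbb{R}^d$ is a union of closed half-spaces $\{\ell_i\le0\}$ with $\ell_i$ affine, $|\nabla \ell_i|=1$ and $\ell_i>0$ on $U$, so $d_A=(\inf_i\ell_i)^+$ is the positive part of a finite concave function; this is DC by Lemma~\ref{lem:calculus} below. The same lemma gives finite unions, because $d_{A\cup B}=\min(d_A,d_B)=d_A-(d_A-d_B)^+$. On the other hand $\{0\}\cup\{2^{-k}:k\ge1\}\notin\mathcal{D}_1$, since the slope of its distance function switches between $1$ and $-1$ infinitely often in $[0,1]$.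

Away from $A$ nothing can go wrong: on a convex set where $d_A\ge\delta>0$, the function $\frac{1}{2\delta}|v|^2-d_A(v)=\sup_{w\in A}\big(\frac1{2\delta}|v|^2-|v-w|\big)$ is convex, because the Hessian of $|v-w|$ is at most $1/|v-w|$. The whole difficulty is the blow-up of the constant $1/\delta$ at the boundary of $A$. This suggests that membership in $\mathcal{D}_d$ is a second-order regularity property of the boundary, of the kind that a good change of variables respects. The positive examples above are invariant under linear bijections, and so is the class of DC functions. In the plane the guess is correct: it is known that if $F:\mathbb{R}^2\to\mathbb{R}^2$ is a bilipschitz bijection which is $C^2$ smooth or, more generally, DC, then $F(M)\in\mathcal{D}_2$ for each $M\in\mathcal{D}_2$. Here \emph{bilipschitz} means that $\Lambda^{-1}|v-w|\le|F(v)-F(w)|\le\Lambda|v-w|$ for some $\Lambda\ge1$ and all $v,w$. The following question comes from the paper \cite{PZ} of Pokorn\'y and Zaj\'i\v{c}ek.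

\medskip
\noindent\textbf{Question.} \emph{Let $d>2$. Is $F(M)\in\mathcal{D}_d$ for each $M\in\mathcal{D}_d$ and each bilipschitz bijection $F:\mathbb{R}^d\to\mathbb{R}^d$ which is $C^2$ smooth? Is this so for each bilipschitz bijection which is DC?}
\medskip

The answer to both parts is no.

\begin{theorem}\label{thm:main}
Let $d\ge3$ and let $F:\mathbb{R}^d\to\mathbb{R}^d$ be a bilipschitz bijection which is differentiable at some point $x_0$, where $F'(x_0)$ is not a multiple of an orthogonal matrix. Then there is $M\in\mathcal{D}_d$ with $F(M)\notin\mathcal{D}_d$.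
\end{theorem}

\begin{corollary}\label{cor:answer}
For every $d>2$ the linear map $F=\operatorname{diag}(1,2,1,\dots,1)$ is a bilipschitz bijection which is $C^\infty$ (hence $C^2$) and DC, and there is $M\in\mathcal{D}_d$ with $F(M)\notin\mathcal{D}_d$. So both the $C^2$ statement and the DC statement fail for every $d>2$.
\end{corollary}

The corollary follows at once: $F$ is bilipschitz with $\Lambda=2$, its components are linear and hence convex, and $F'=F$ is not a multiple of an orthogonal matrix. Thus in dimension $d\ge3$ the class $\mathcal{D}_d$ depends on the Euclidean structure. It even determines it up to scale. A \emph{similarity} is a map $v\mapsto\lambda Ov+v_0$ with $\lambda>0$ and $O$ orthogonal.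

\begin{theorem}\label{thm:sim}
Let $d\ge3$ and let $F:\mathbb{R}^d\to\mathbb{R}^d$ be a bilipschitz bijection. Then $F(M)\in\mathcal{D}_d$ for all $M\in\mathcal{D}_d$ if and only if $F$ is a similarity.
\end{theorem}

In Corollary~\ref{cor:answer} the map is simple and the set is complicated. For DC maps the roles can be exchanged.

\begin{theorem}\label{thm:graph}
For each $d\ge3$ there is a Lipschitz DC function $g:\mathbb{R}^{d-1}\to\mathbb{R}$ whose graph is not in $\mathcal{D}_d$. Hence the bilipschitz DC bijection $(x',z)\mapsto(x',z+g(x'))$ maps a hyperplane (which is in $\mathcal{D}_d$) to a set not in $\mathcal{D}_d$.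
\end{theorem}

All three theorems rest on one set $A\subset\mathbb{R}^3$ and one diagonal map $L$ with $A\in\mathcal{D}_3$ (Proposition~\ref{prop:good}) and $LA\notin\mathcal{D}_3$ in a quantitative sense (Proposition~\ref{prop:bad}). Section~\ref{sec:idea} explains how the set is found.

\section{Tools for proving and disproving that a function is DC}\label{sec:tools}

\begin{lemma}\label{lem:calculus}
\begin{enumerate}
\item[(a)] Linear combinations of DC functions are DC. If $f$ is DC on $\mathbb{R}^d$ and $T:\mathbb{R}^m\to\mathbb{R}^d$ is affine, then $f\circ T$ is DC; in particular restrictions of DC functions to lines are DC.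
\item[(b)] If $f$ is DC, then $f^+=\max(f,0)$ is DC.
\item[(c)] Similarities, in particular isometries, preserve $\mathcal{D}_d$.
\item[(d)] For nonempty $M\subset\mathbb{R}^m$ we have $d_{M\times\mathbb{R}^{n}}(v,v')=d_M(v)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Sums and nonnegative multiples of convex functions, and their compositions with affine maps, are convex. (b) If $f=\varphi-u$ with $\varphi,u$ convex, then $f^+=\max(\varphi,u)-u$. (c) If $F$ is a similarity with ratio $\lambda$, then $d_{F(M)}=\lambda\, d_M\circ F^{-1}$ with $F^{-1}$ affine. (d) The distance from $(v,v')$ to $(w,w')$ is at least $|v-w|$, with equality for $w'=v'$.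
\end{proof}

To show that a function is not DC we restrict it to a line and use the following test.

\begin{lemma}[Slope test]\label{lem:slope}
If $f:\mathbb{R}\to\mathbb{R}$ is DC, there is $V_f<\infty$ such that for all $x_0<\dots<x_n$ in $[0,1]$ the difference quotients $m_i=\frac{f(x_i)-f(x_{i-1})}{x_i-x_{i-1}}$ satisfy $\sum_{i=1}^{n-1}|m_{i+1}-m_i|\le V_f$.
\end{lemma}

\begin{proof}
If $f$ is convex, it is Lipschitz on $[0,1]$ with some constant $\ell$; the $m_i$ are nondecreasing and lie in $[-\ell,\ell]$, so the sum telescopes and is at most $2\ell$. For a difference of two convex functions add the two bounds.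
\end{proof}

To show that a function $h$ is DC we construct a convex $\varphi$ and verify locally that $\varphi-h$ is convex. Our sets are singular at the origin, where the local check is not available; the next lemma removes this point.

\begin{lemma}[Removing the origin]\label{lem:origin}
Let $m\ge2$ and let $u:\mathbb{R}^m\to\mathbb{R}$ be continuous at $0$. If $u$ is convex on a neighborhood of each point $v\ne0$, then $u$ is convex. If $u$ is Lipschitz with a fixed constant $\ell$ on a neighborhood of each point $v\ne0$, then $u$ is Lipschitz with constant $\ell$.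
\end{lemma}

\begin{proof}
In both cases $u$ is continuous on $\mathbb{R}^m$. A function on an interval that is convex near each point is convex, since its right derivative is locally, hence globally, nondecreasing; a function on an interval that is $\ell$-Lipschitz near each point is $\ell$-Lipschitz. So the required inequality holds on each segment avoiding $0$. A segment through $0$ is the limit of its translates by $\epsilon e$, where $e$ is not parallel to the segment (here $m\ge2$ is used); these translates avoid $0$, and the inequality passes to the limit by continuity.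
\end{proof}

For symmetric matrices, $X\ge Y$ means that $X-Y$ is positive semidefinite; $\xi\otimes\xi$ is the matrix of the form $w\mapsto(\xi\cdot w)^2$. A $C^2$ function on an open convex set is convex if and only if its Hessian is $\ge0$. For $v\ne q$ and $e=(v-q)/|v-q|$,
\begin{equation}\label{eq:hess}
\nabla^2|v-q|=\frac{I-e\otimes e}{|v-q|}\le\frac{I}{|v-q|}.
\end{equation}
So the norm $|v|$ is curved in all directions except the radial one. A rank-one term in any direction transversal to the spheres about $0$ fills the gap.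

\begin{lemma}[Transversality]\label{lem:trans}
Let $R,\Xi,\gamma_0>0$. There is $\epsilon>0$ such that $\nabla^2|v|+\xi\otimes\xi\ge\epsilon I$ whenever $v,\xi\in\mathbb{R}^m$ satisfy $0<|v|\le R$, $|\xi|\le\Xi$ and $\xi\cdot v/|v|\ge\gamma_0$.
\end{lemma}

\begin{proof}
Let $\hat v=v/|v|$ and write $w=\lambda\hat v+w^\perp$ with $w^\perp\perp\hat v$. From $\lambda\,\xi\cdot\hat v=\xi\cdot w-\xi\cdot w^\perp$ we get $\gamma_0^2\lambda^2\le2(\xi\cdot w)^2+2\Xi^2|w^\perp|^2$. Hence
\[
|w|^2=\lambda^2+|w^\perp|^2\le\frac{2}{\gamma_0^2}(\xi\cdot w)^2+\Big(1+\frac{2\Xi^2}{\gamma_0^2}\Big)R\,\frac{|w^\perp|^2}{|v|},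
\]
and $|w^\perp|^2/|v|$ is the value of the form $\nabla^2|v|$ at $w$ by \eqref{eq:hess}.
\end{proof}

The rank-one term will come from a function of one variable. For $\delta>0$ fix an even $\eta_\delta\in C^2(\mathbb{R})$ with
\begin{equation}\label{eq:eta}
0\le\eta_\delta''\le1,\qquad\eta_\delta''=1\text{ on }[-2\delta,2\delta],\qquad\eta_\delta''=0\text{ off }[-3\delta,3\delta].
\end{equation}
It is convex, and $|\eta_\delta'|\le3\delta$ because $\eta_\delta'(0)=0$: unit curvature on a short interval costs only a small Lipschitz constant.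

\section{A row of bumps and two cones}\label{sec:idea}

This section is a guide to the construction; the proofs do not depend on it.

\subsection*{Bumps on a plane}
Let $0<\tau<1$. Add to the half-space $\{z\le0\}$ in $\mathbb{R}^3$ the unit ball with center $q=(0,0,\tau^2-1)$, which protrudes to height $\tau^2$. With $G(v)=|v-q|-1$, the distance to the union is $\min(z,G^+)$ for $z>0$, and
\[
G\le z\iff x^2+y^2+(z+1-\tau^2)^2\le(1+z)^2\iff x^2+y^2\le2\tau^2(1+z)-\tau^4 .
\]
Up to height $z=1$ the bump is therefore felt only in a thin zone around the normal line, of radius less than $2\tau$. Now place $n$ such balls in a row, with centers $(4j\tau,0,\tau^2-1)$, $1\le j\le n$. On the line $y=0$, $z=1$ the distance is at most $1-\tau^2$ at $x=4j\tau$ and equals $1$ at $x=(4j\pm2)\tau$. The difference quotients are at most $-\tau/2$ before and at least $\tau/2$ after each point $4j\tau$, so the sum in Lemma~\ref{lem:slope} is at least $n\tau$. A row of unit length has $n\approx1/(4\tau)$ and contributes about $\frac14$, however small $\tau$ is. The contribution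 is unchanged if the whole picture is scaled by a factor $\sigma$, since scaling preserves difference quotients. So infinitely many rows, at scales $\sigma_k\to0$, destroy the DC property as soon as \emph{one line runs along all of them}.

What does it cost to compensate one row? Where a ball is the nearest part of the set, the distance is $G$, and $\nabla^2G\le I$ outside the ball by \eqref{eq:hess}. We want a convex $\varphi$ with $\nabla^2\varphi\ge I$ in the zones. All zones lie in the slab $|y|\le2\tau$. In the direction across the slab, $\eta_\tau(y)$ provides the curvature at the price of a Lipschitz constant $3\tau$, and these prices can be summed over infinitely many rows if $\sum\tau_k<\infty$. In the direction of the row the price is of order one, as we just computed, and cannot be summed. But if the $k$-th row lies at distance about $\sigma_k$ from the origin and consists of balls of radius $\sigma_k$, the single function $|v|$ has curvature about $1/\sigma_k$ there in all non-radial directions, for all $k$ at once. By Lemma~\ref{lem:trans}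 the scheme works if \emph{the slabs are transversal to the rays from the origin}.

\subsection*{Two cones}
We need a carrier for the bumps for which the slabs are transversal to the rays, while after a linear map one ray lies in all slabs. Put $\rho(t)=\sqrt{1+t^2}$, and let $A_0$ be the complement of an open convex cone that is symmetric under $y\mapsto-y$. A bump at a boundary point with $y>0$ is felt along the inner normal segment at most until the segment reaches the plane $y=0$; beyond it, the mirror half of the boundary is closer. Compare two cones.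

For the round cone $z>|(x,y)|$, the inner normal at $(t,1,\rho(t))$ has direction $(-t,-1,\rho(t))$, and $(t,1,\rho)+s(-t,-1,\rho)$ reaches $y=0$ at $s=1$, in the point $(0,0,2\rho(t))$. All normal segments end on the axis. The surface swept by them contains a piece of the axis, which is a ray from the origin, and this ray runs along every row placed on a dilate of the curve $t\mapsto(t,1,\rho(t))$.

For the elliptic cone $z>|(x,2y)|$, which $L=\operatorname{diag}(1,2,1)$ maps onto the round one, the corresponding point is $(t,\frac12,\rho(t))$; the gradient of $z^2-x^2-4y^2$ gives the normal direction $(-t,-2,\rho(t))$, and $(t,\frac12,\rho)+s(-t,-2,\rho)$ reaches $y=0$ at $s=\frac14$, in the point $(\frac34t,0,\frac54\rho(t))$. The ratio $x/z=\frac35t/\rho(t)$ is strictly increasing in $t$, so different end points lie on different rays (Figure~\ref{fig:ends}). Lemma~\ref{lem:surface} shows that the whole swept surface is transversal to the rays.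

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\begin{scope}
\draw[thick] (-3,3) -- (0,0) -- (3,3);
\foreach \t in {1,1.25,1.5,1.75,2}{
\draw[dashed,gray] (0,0) -- ({1.2*\t},{2*sqrt(1+\t*\t)});
\fill ({0.75*\t},{1.25*sqrt(1+\t*\t)}) circle (1.8pt);}
\node at (0,-0.5) {$z>|(x,2y)|$};
\end{scope}
\begin{scope}[xshift=8cm]
\draw[thick] (-3,3) -- (0,0) -- (3,3);
\draw[dashed,gray] (0,0) -- (0,4.9);
\foreach \t in {1,1.25,1.5,1.75,2}{
\fill (0,{2*sqrt(1+\t*\t)}) circle (1.8pt);}
\node at (0,-0.5) {$z>|(x,y)|$};
\end{scope}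
\end{tikzpicture}
\caption{The symmetry plane $y=0$ of an elliptic cone (left) and of the round cone which is its image under $\operatorname{diag}(1,2,1)$ (right). The dots are the points where the inner normals at five corresponding boundary points, $t=1,\frac54,\frac32,\frac74,2$, meet this plane. On the left they lie on different rays from the vertex, on the right on a single ray.}
\label{fig:ends}
\end{figure}

The third dimension is what makes room for this: the rows lie on curves across the generators of the cone, whereas the boundary of a planar cone consists of two rays, so that any row on it is radial.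

\section{The elliptic cone with bumps}\label{sec:construction}

Fix $0<a<b$ and $c>0$, write $v=(x,y,z)$, and let $L=\operatorname{diag}(a,b,c)$. Constants denoted by $C,C_0,C_1,\dots$ are positive and depend only on $a,b,c$; the value of $C$ may change from line to line. ``For $\tau$ small'' means for $0<\tau\le\tau_0$, where $\tau_0\in(0,\frac12)$ depends only on $a,b,c$ and is decreased finitely many times in the course of the paper.

\subsection*{The cone}
For $\theta\in\mathbb{R}$ let
\[
\nu_\theta=(-\cos\theta,-\sin\theta,1),\qquad n_\theta=L\nu_\theta=(-a\cos\theta,-b\sin\theta,c),\qquad N_\theta=n_\theta/|n_\theta| .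
\]
Then $c\le|n_\theta|\le\mu:=\sqrt{b^2+c^2}$ and $\min_\theta n_\theta\cdot v=cz-|(ax,by)|$. Put
\[
U=\{cz>|(ax,by)|\},\qquad A_0=\mathbb{R}^3\setminus U,\qquad Q(v)=\min_\theta N_\theta\cdot v,\qquad\widetilde Q=\min(Q,2Q).
\]
As minima of linear functions, $Q$ and $\widetilde Q$ are concave and positively $1$-homogeneous, and $-2|v|\le\widetilde Q\le Q\le|v|$. We have $U=\{Q>0\}$, $\{Q\ge0\}=\{cz\ge|(ax,by)|\}$, and $\widetilde Q=Q$ where $Q\ge0$. Since $A_0=\bigcup_\theta\{N_\theta\cdot v\le0\}$ is a union of half-spaces, $d_{A_0}=Q$ on $U$.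

\subsection*{One bump}
For $t\in[1,2]$ let $\theta(t)\in(0,\pi/2)$ satisfy $\cot\theta(t)=t$, so that $1/\sin\theta(t)=\rho(t)$, and put
\[
p(t)=\Big(\frac ta,\frac1b,\frac{\rho(t)}c\Big),\qquad n(t)=\rho(t)\,n_{\theta(t)}=\big(-at,-b,c\rho(t)\big),\qquad N(t)=N_{\theta(t)} .
\]
The point $p(t)$ lies on $\partial U$, and $p(t)\cdot n(t)=-t^2-1+\rho(t)^2=0$; so the plane $N(t)^\perp$ touches the cone at $p(t)$, and $N(t)$ is the inner normal. Moreover $b\le|n(t)|\le C':=\sqrt{4a^2+b^2+5c^2}$. For $0<\tau\le\tau_0$ let
\[
q=p(t)-(1-\tau^2)N(t),\quad B_{t,\tau}=\{|v-q|\le1\},\quad G_{t,\tau}(v)=|v-q|-1,\quad W_{t,\tau}=\{G_{t,\tau}\le\widetilde Q\}.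
\]
The ball $B_{t,\tau}$ protrudes by $\tau^2$ over the tangent plane, its distance function is $G_{t,\tau}^+$, and the closed set $W_{t,\tau}$ is the \emph{zone} of the bump: within $U$ it is the set where $G_{t,\tau}\le d_{A_0}$.

We shall work with the signed functions $G_{t,\tau}$ and $\widetilde Q$ and take the positive part only at the end, so the zone must also be controlled inside $A_0$. This is why $Q$ is replaced by $\widetilde Q$. At $v=p(t)-\lambda N(t)$ with $0\le\lambda\le1-\tau^2$ we have $G_{t,\tau}(v)=-\lambda-\tau^2$, while $Q(v)=-\lambda$ because $N_\theta\cdot p(t)\ge0$ and $N_\theta\cdot N(t)\le1$, with equality in both for $\theta=\theta(t)$. So $\{G_{t,\tau}\le Q\}$ reaches the center $q$, where the Hessian of $G_{t,\tau}$ is unbounded. Doubling the slope of $Q$ inside $A_0$ cuts the zone off at depth $\tau^2$.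

\begin{lemma}[Shape of a zone]\label{lem:zone}
Fix $t\in[1,2]$ and $\tau$ small, and omit them from the notation. Write $v\in\mathbb{R}^3$ as $v=p+sn+T$ with $T\perp N$, and let $r=N\cdot v=s|n|$.
\begin{enumerate}
\item[(a)] If $v\in W$, then $r\ge-\tau^2$, $G(v)\ge-2\tau^2$, $|v-q|\ge1-2\tau^2$ and $|T|^2\le2\tau^2(1+r)$.
\item[(b)] If $v\in W$, then $-C_0\tau\le s\le\frac1{b^2}+C_0\tau$ and $|T|\le C_0\tau$.
\item[(c)] If $v\in B$ and $Q(v)\ge0$, then $0\le r\le\tau^2$, $|T|\le2\tau$ and $|v-p|\le3\tau$.
\end{enumerate}
\end{lemma}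

\begin{proof}
For every $v$ we have $v-q=(r+1-\tau^2)N+T$, hence $G(v)\ge r-\tau^2$; also $\widetilde Q(v)\le Q(v)\le r$.

(a) If $Q(v)<0$, then $Q-\tau^2\le r-\tau^2\le G\le\widetilde Q=2Q$ at $v$, so $Q(v)\ge-\tau^2$. Thus in any case $r\ge Q(v)\ge-\tau^2$, $G(v)\ge r-\tau^2\ge-2\tau^2$ and $|v-q|=1+G(v)\ge1-2\tau^2$. From $G(v)\le r$ we get $(1+r-\tau^2)^2+|T|^2\le(1+r)^2$, that is, $|T|^2\le2\tau^2(1+r)-\tau^4$.

(b) The lower bound is $s=r/|n|\ge-\tau^2/b$. The upper bound comes from the mirror image of the tangent plane. The vector $n^*=\rho(t)\,n_{-\theta(t)}=(-at,b,c\rho(t))$ has $|n^*|=|n|$ and $n^*\cdot v=n\cdot v+2by$. Hence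
\[
r-\tau^2\le G(v)\le Q(v)\le\frac{n^*\cdot v}{|n|}=r+\frac{2by}{|n|},
\]
so $y\ge-\tau^2C'/(2b)$. The second coordinate of $v=p+sn+T$ is $y=\frac1b-bs+T_y$, and with (a) we obtain
\begin{equation}\label{eq:sbound}
bs\le\frac1b+\frac{C'\tau^2}{2b}+|T|,\qquad|T|\le\tau\sqrt{2(1+r)} .
\end{equation}
If $s\le0$, then $r\le0$ and $|T|\le2\tau$. If $s>0$, then $r\le C's$ and $\sqrt{2(1+C's)}\le2+C's$, so \eqref{eq:sbound} gives $(b-C'\tau)s\le\frac1b+\frac{C'\tau^2}{2b}+2\tau$. For $\tau\le b/(2C')$ this yields $s\le C$, then $r\le C$ and $|T|\le C\tau$, and a second use of \eqref{eq:sbound} gives $s\le\frac1{b^2}+C\tau$.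

(c) Here $G(v)\le0\le Q(v)=\widetilde Q(v)$, so $v\in W$. Further $r-\tau^2\le G(v)\le0$ and $r\ge Q(v)\ge0$. By (a), $|T|\le\tau\sqrt{2(1+\tau^2)}\le2\tau$, and $|v-p|\le|T|+r\le3\tau$.
\end{proof}

So the zone lies within $C\tau$ of the normal segment from $p(t)$ to the plane $y=0$, which corresponds to $0\le s\le1/b^2$, and the part of the ball that protrudes into the cone lies within $3\tau$ of $p(t)$.

\subsection*{The set $A$}
Let $\tau_k=\tau_02^{-k}$ for $k\ge1$, and let $\sigma_k>0$ be any numbers with
\begin{equation}\label{eq:sigma}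
\sigma_1\le\tfrac1{10},\qquad\sigma_{k+1}\le\tfrac1{10}\sigma_k .
\end{equation}
No constant below depends on the $\sigma_k$; this freedom is needed for nonlinear maps. Neighboring bumps in a row have parameters at distance $H\tau_k$, where $H=4(3c+\mu+\sqrt{3\mu})$; the value of $H$ matters only in Lemma~\ref{lem:high}. Put $t_{k,j}=1+jH\tau_k$ for $0\le j\le J_k:=\lfloor1/(H\tau_k)\rfloor$, so that $t_{k,j}\in[1,2]$, and
\[
B_{kj}=\sigma_kB_{t_{k,j},\tau_k},\qquad G_{kj}(v)=\sigma_kG_{t_{k,j},\tau_k}(v/\sigma_k),\qquad A=A_0\cup\bigcup_{k,j}B_{kj}.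
\]
Then $d_{B_{kj}}=G_{kj}^+$, and by homogeneity of $\widetilde Q$ the zone of $B_{kj}$ is $W_{kj}:=\{G_{kj}\le\widetilde Q\}=\sigma_kW_{t_{k,j},\tau_k}$. The set $A$ is closed: for each $k$ there are finitely many balls, they lie within distance $C\sigma_k$ of $0$, and $0\in A_0$.

\section{The distance function of $A$ is DC}\label{sec:good}

\begin{proposition}\label{prop:good}
If $\tau_0$ is small enough, then $A\in\mathcal{D}_3$ for every sequence $(\sigma_k)$ satisfying \eqref{eq:sigma}.
\end{proposition}

A row has about $1/\tau_k$ zones. Compensating them one at a time would cost about $\tau_k$ each and about $1$ per row. We must treat a row as a whole, and for this we need an equation for the surface that carries its zones.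

\subsection*{The surface swept by the normals}
We have
\[
p(t)+sn(t)=\Big(\big(\tfrac1a-as\big)t,\ \tfrac1b-bs,\ \big(\tfrac1c+cs\big)\rho(t)\Big).
\]
The second coordinate determines $s$, and then the first determines $t$ as long as $\frac1a-as\ne0$. So the surface is a graph over the $(x,y)$-plane. Define
\[
s(y)=\frac1{b^2}-\frac yb,\qquad\alpha=\frac1c+c\,s(y),\qquad\beta=\frac1a-a\,s(y),
\]
\[
\Phi(x,y)=\alpha\sqrt{1+x^2/\beta^2},\qquad S(v)=z-\Phi(x,y).
\]

\begin{lemma}\label{lem:surface}
There are a bounded open convex set $V$, a compact set $K\subset V\setminus\{0\}$ and constants $c_0,C_1>0$, depending only on $a,b,c$, such that $S$ is smooth on $V$ with bounded first and second derivatives, $v\cdot\nabla S(v)\ge c_0$ on $K$, and for $\tau$ small and all $t\in[1,2]$,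
\[
W_{t,\tau}\subset\operatorname{int}K\qquad\text{and}\qquad|S|\le C_1\tau\text{ on }W_{t,\tau}.
\]
\end{lemma}

\begin{proof}
Since $a<b$, the number $\beta_0=\frac12(\frac1a-\frac a{b^2})$ is positive. Let $0<s_0\le\min(\frac{\beta_0}{2a},\frac1{4c^2})$. On the closed slab $s(y)\in[-2s_0,\frac1{b^2}+2s_0]$ we have $\beta\ge\beta_0$ and $\frac1{2c}\le\alpha\le C$, with $C$ independent of $s_0$. Let
\[
Z=\big\{p(t)+sn(t):\ t\in[1,2],\ s\in[-s_0,\tfrac1{b^2}+s_0]\big\},
\]
a compact set. At the point $p(t)+sn(t)$ we have $s(y)=s$, $x=\beta t$ and $z=\alpha\rho(t)$, hence $S=0$ and $z>0$ on $Z$. Since $\partial_y\alpha=-\frac cb$ and $\partial_y\beta=\frac ab$, at this point, with $\rho=\rho(t)$,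
\[
x\Phi_x=\frac{\alpha t^2}{\rho},\qquad\Phi_y=-\frac cb\rho-\frac ab\,\frac{\alpha t^2}{\beta\rho}.
\]
Using $z-x\Phi_x=\alpha(\rho^2-t^2)/\rho=\alpha/\rho$ we obtain
\[
v\cdot\nabla S=z-x\Phi_x-y\Phi_y=\frac\alpha\rho+\frac yb\Big(c\rho+\frac{a\alpha t^2}{\beta\rho}\Big)\ge\frac1{2c\sqrt5}-Cs_0,
\]
because the bracket lies between $0$ and a constant independent of $s_0$, and $y=\frac1b-bs\ge-bs_0$. Fix $s_0$ so small that the right side is positive, and call it $2c_0$.

Let $V=\{|v|<1+\max_Z|\cdot|,\ s(y)\in(-2s_0,\frac1{b^2}+2s_0)\}$. It is bounded, open, convex and contains $Z$; as $\beta\ge\beta_0$ on $\overline V$, the function $S$ is smooth near $\overline V$. Choose $\delta_0>0$ such that the closed $\delta_0$-neighborhood $K$ of $Z$ lies in $V$, does not contain $0$, and $v\cdot\nabla S\ge c_0$ on $K$. Let $C_0\tau<\min(s_0,\delta_0)$ and $v\in W_{t,\tau}$. By Lemma~\ref{lem:zone}(b), $v-T=p(t)+sn(t)\in Z$ and $|T|\le C_0\tau<\delta_0$. So $v\in\operatorname{int}K$; and since $S(v-T)=0$ and $V$ is convex, $|S(v)|\le C_0\tau\sup_V|\nabla S|$.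
\end{proof}

\subsection*{A cheap convex function for a whole row}
The analogue of $\eta_\tau(y)$ for the curved slab $|S|\le C_1\tau$ is $\eta(S)$. It need not be convex, because its Hessian contains $\eta'(S)\nabla^2S$; but this term is $O(\tau)$ and is absorbed by a small quadratic function.

\begin{lemma}\label{lem:psi}
For $\tau$ small there is a convex function $\psi^\tau:\mathbb{R}^3\to\mathbb{R}$, Lipschitz with constant $C_3\tau$, which on the open set $\{v\in V:|S(v)|<2C_1\tau\}\supset\bigcup_{t\in[1,2]}W_{t,\tau}$ is $C^2$ and satisfies $\nabla^2\psi^\tau\ge\nabla S\otimes\nabla S$.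
\end{lemma}

\begin{proof}
Let $\eta=\eta_{C_1\tau}$ be as in \eqref{eq:eta}, so $|\eta'|\le3C_1\tau$. On $V$ let $\psi=\eta(S)+\frac12C_2\tau|v|^2$ with $C_2=3C_1\sup_V\|\nabla^2S\|$. Then
\[
\nabla^2\psi=\eta''(S)\nabla S\otimes\nabla S+\eta'(S)\nabla^2S+C_2\tau I\ge\eta''(S)\nabla S\otimes\nabla S\ge0,
\]
so $\psi$ is convex on $V$, and $|\nabla\psi|\le3C_1\tau\sup_V|\nabla S|+C_2\tau\sup_V|v|=:C_3\tau$. Extend $\psi$ by its tangent planes: $\psi^\tau(v)=\sup_{w\in V}[\psi(w)+\nabla\psi(w)\cdot(v-w)]$. For $v\in V$ each tangent plane lies below $\psi(v)$, and the one at $w=v$ attains it, so $\psi^\tau=\psi$ on $V$. A supremum of affine functions with gradients of norm at most $C_3\tau$ that is finite at one point is finite, convex and $C_3\tau$-Lipschitz. Where $|S|<2C_1\tau$ we have $\eta''(S)=1$.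
\end{proof}

Rescale to the $k$-th row: $\psi_k(v)=\sigma_k\big(\psi^{\tau_k}(v/\sigma_k)-\psi^{\tau_k}(0)\big)$ is convex and $|\psi_k(v)|\le C_3\tau_k|v|$. Since $\sum_k\tau_k<\infty$, for any constant $C_4>0$,
\[
\varphi=C_4\Big(|v|+\sum_{k\ge1}\psi_k\Big)
\]
is a finite convex function on $\mathbb{R}^3$.

\begin{lemma}\label{lem:dominate}
For a suitable $C_4$, the function $\varphi-G_{kj}$ is convex on a neighborhood of each point of $W_{kj}$, for all $k,j$.
\end{lemma}

\begin{proof}
The functions $\psi_i$, $i\ne k$, are convex, so it suffices to treat $C_4(|v|+\psi_k)-G_{kj}$. Up to a constant this is $\sigma_k f(v/\sigma_k)$ with $f=C_4(|v|+\psi^\tau)-G_{t,\tau}$, $\tau=\tau_k$, $t=t_{k,j}$, and we show that $\nabla^2f\ge0$ on the open set of those $v\in\operatorname{int}K$ with $|S(v)|<2C_1\tau$ and $|v-q|>\frac12$. This set contains $W_{t,\tau}$ by Lemma~\ref{lem:surface} and Lemma~\ref{lem:zone}(a), as $1-2\tau^2>\frac12$. On it $\nabla^2G_{t,\tau}\le2I$ by \eqref{eq:hess}. On $K$ we have $0<|v|\le R:=\max_K|\cdot|$, $|\nabla S|\le C$ and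 $\nabla S\cdot v/|v|\ge c_0/R$, so Lemmas~\ref{lem:psi} and~\ref{lem:trans} give $\nabla^2(|v|+\psi^\tau)\ge\nabla^2|v|+\nabla S\otimes\nabla S\ge\epsilon I$ with $\epsilon$ depending only on $a,b,c$. Take $C_4=2/\epsilon$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:good}]
Let $h=\min\big(\widetilde Q,\inf_{k,j}G_{kj}\big)$ and $u=\varphi-h$.

\emph{$u$ is convex near each $v_0\ne0$.} The closed sets $W_{kj}$ lie in $\sigma_kK$, there are finitely many for each $k$, and $\sigma_k\to0$; so a small ball around $v_0$ meets only finitely many of them, and a smaller ball meets only those that contain $v_0$. Off $W_{kj}$ we have $G_{kj}>\widetilde Q$. Hence on this ball $h$ is the minimum of $\widetilde Q$ and the finitely many $G_{kj}$ with $v_0\in W_{kj}$, and $u$ is the maximum of the convex function $\varphi-\widetilde Q$ and of finitely many functions $\varphi-G_{kj}$, which are convex near $v_0$ by Lemma~\ref{lem:dominate}.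

\emph{$u$ is continuous at $0$.} As $0\notin\sigma_kK$, we have $h(0)=\widetilde Q(0)=0$. For $v\ne0$, $h(v)\le\widetilde Q(v)\le|v|$, and $h(v)$ equals either $\widetilde Q(v)\ge-2|v|$ or $G_{kj}(v)$ with $v\in W_{kj}$. In the second case $|v|\ge\sigma_k\min_K|\cdot|$, and Lemma~\ref{lem:zone}(a) gives $G_{kj}(v)\ge-2\tau_k^2\sigma_k\ge-C|v|$. So $|h(v)|\le C|v|$, and $\varphi$ is continuous.

By Lemma~\ref{lem:origin}, $u$ is convex, so $h=\varphi-u$ is DC.

\emph{$d_A=h^+$.} On $A_0$ we have $h\le\widetilde Q\le0$ and $d_A=0$. On $U$ we have $d_{A_0}=Q=\widetilde Q>0$, so $d_A=\min(\widetilde Q^+,\inf G_{kj}^+)=h^+$, because $\lambda\mapsto\lambda^+$ is continuous and nondecreasing. By Lemma~\ref{lem:calculus}(b), $d_A$ is DC.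
\end{proof}

\begin{remark}\label{rem:ab}
The inequality $a<b$ was used only to get $\beta\ge\beta_0>0$ in Lemma~\ref{lem:surface}. For $a=b$ we have $\beta=0$ at $y=0$, and the normal segments end on the $z$-axis. The next section uses only $a\le b$; for $a=b=c=1$ it shows that $A=LA\notin\mathcal{D}_3$, so Proposition~\ref{prop:good} fails in that case.
\end{remark}

\section{The set $LA$ seen from the axis}\label{sec:bad}

For $\zeta>0$ let $o_\zeta=(0,0,\zeta)$, and write points of $\mathbb{R}^3$ as $P=(P',P_3)$. The map $L$ makes the cone round: $LA_0=\{P_3\le|P'|\}$. For any $P$ put $\gamma=P_3-|P'|$. Then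
\begin{equation}\label{eq:axis}
|o_\zeta-P|^2=(P_3-\gamma)^2+(\zeta-P_3)^2=2\Big(P_3-\frac{\gamma+\zeta}2\Big)^2+\frac{(\zeta-\gamma)^2}2 .
\end{equation}
For $\gamma\le0$ the right side is at least $\zeta^2/2$, with equality on the circle $\gamma=0$, $P_3=\zeta/2$. So $d_{LA_0}(o_\zeta)=\zeta/\sqrt2$, and the nearest points form a whole circle: a bump anywhere at height $\zeta/2$ is seen from $o_\zeta$. We study the defect
\[
\Delta(\zeta)=d_{LA}(o_\zeta)-\zeta/\sqrt2\le0 .
\]
Since $(\zeta-\gamma)^2/2\ge\zeta^2/2-\gamma\zeta$, identity \eqref{eq:axis} shows that a point at a sufficiently different height is not seen: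
\begin{equation}\label{eq:unseen}
2\Big(P_3-\frac{\gamma+\zeta}2\Big)^2\ge\gamma\zeta\ \Longrightarrow\ |o_\zeta-P|\ge\frac\zeta{\sqrt2}.
\end{equation}
Let $w\in B_{kj}\cap U$ and $P=Lw$. Then $\gamma=\min_\theta n_\theta\cdot w>0$ and $P_3=cw_z$, and Lemma~\ref{lem:zone}(c), scaled by $\sigma_k$, gives $N(t_{k,j})\cdot w\le\tau_k^2\sigma_k$ and $|w-\sigma_kp(t_{k,j})|\le3\tau_k\sigma_k$. Hence
\begin{equation}\label{eq:cap}
0<\gamma\le\mu\tau_k^2\sigma_k,\qquad|P_3-\sigma_k\rho(t_{k,j})|\le3c\,\tau_k\sigma_k .
\end{equation}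
The bump $LB_{kj}$ sits at height $\sigma_k\rho(t_{k,j})$, and these heights increase along the row. We test $\Delta$ at twice these heights and at points in between:
\[
\zeta_{k,j}=2\sigma_k\rho(t_{k,j}),\qquad\zeta'_{k,j}=2\sigma_k\rho(t'_{k,j}),\qquad t'_{k,j}=\tfrac12(t_{k,j-1}+t_{k,j}),\qquad1\le j\le J_k .
\]
All these points lie in $\sigma_k[2\sqrt2,2\sqrt5]\subset\sigma_k[2.8,4.5]$. We use that $\frac12\le\rho'(t)=t/\rho(t)\le1$ on $[1,2]$. Let $\kappa=c/(4\sqrt2)$.

\begin{lemma}[Low points]\label{lem:low}
For $\tau_0$ small, $\Delta(\zeta_{k,j})\le-2\kappa\tau_k^2\sigma_k$.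
\end{lemma}

\begin{proof}
It suffices to find a point of $LB_{kj}$ close enough to $o_{\zeta_{k,j}}$. Scale to $\sigma_k=1$ and write $\tau=\tau_k$, $t=t_{k,j}$, $\theta=\theta(t)$, $N=N(t)$, $\zeta=2\rho(t)$. The top point $p(t)+\tau^2N=q+N$ belongs to $B_{t,\tau}$. Since $Lp(t)=(t,1,\rho)=\rho\,(\cos\theta,\sin\theta,1)$, we have $o_\zeta-Lp(t)=\rho\,\nu_\theta=\frac\zeta2\nu_\theta$. As $L$ is symmetric, $\nu_\theta\cdot LN=n_\theta\cdot N=|n_\theta|\ge c$, and $|\nu_\theta|^2=2$. Therefore
\[
\big|o_\zeta-L(p+\tau^2N)\big|^2=\Big|\frac\zeta2\nu_\theta-\tau^2LN\Big|^2\le\frac{\zeta^2}2-c\tau^2\zeta+\tau^4\|L\|^2 .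
\]
Apply $\sqrt{X^2-Y}\le X-\frac Y{2X}$ with $X=\zeta/\sqrt2$ and $Y=c\tau^2\zeta-\tau^4\|L\|^2$. As $\zeta\ge1$, the distance is at most $\frac\zeta{\sqrt2}-\frac{c\tau^2}{\sqrt2}+\frac{\tau^4\|L\|^2}{\sqrt2}\le\frac\zeta{\sqrt2}-\frac{c\tau^2}{2\sqrt2}$ when $\tau^2\|L\|^2\le c/2$.
\end{proof}

\begin{lemma}[High points]\label{lem:high}
For $\tau_0$ small, $\Delta(\zeta'_{k,j})=0$.
\end{lemma}

\begin{proof}
Let $\zeta=\zeta'_{k,j}$. Every point of $A$ lies in $A_0$ or in some $B_{li}\cap U$, so it suffices to verify the condition in \eqref{eq:unseen} for $P=Lw$ with $w\in B_{li}\cap U$.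

\emph{The same row, $l=k$.} Here $|t'_{k,j}-t_{k,i}|\ge H\tau_k/2$, so $|\frac\zeta2-\sigma_k\rho(t_{k,i})|\ge\frac14H\tau_k\sigma_k$. By \eqref{eq:cap} and the choice of $H$,
\[
\Big|P_3-\frac{\gamma+\zeta}2\Big|\ge\Big(\frac H4-3c-\mu\Big)\tau_k\sigma_k=\sqrt{3\mu}\,\tau_k\sigma_k,
\]
so the left side of the condition is at least $6\mu\tau_k^2\sigma_k^2$, while $\gamma\zeta\le4.5\,\mu\tau_k^2\sigma_k^2$.

\emph{Other rows.} For $\tau_0$ small, \eqref{eq:cap} gives $P_3\in\sigma_l[1,3]$ and $\gamma\le\sigma_l/100$. If $l>k$, then $\sigma_l\le\sigma_k/10$, so $P_3\le0.3\sigma_k$, $\frac{\gamma+\zeta}2\ge1.4\sigma_k$, and the left side is at least $2(1.1\sigma_k)^2$, while $\gamma\zeta\le0.0045\sigma_k^2$. If $l<k$, then $\zeta\le0.45\sigma_l$, so $P_3\ge\sigma_l$, $\frac{\gamma+\zeta}2\le0.23\sigma_l$, and the left side is at least $2(0.77\sigma_l)^2$, while $\gamma\zeta\le0.0045\sigma_l^2$.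
\end{proof}

Finally require $\tau_0\le\frac1{4H}$; then $J_k-1\ge\frac1{H\tau_k}-2\ge\frac1{2H\tau_k}$. The gap between low and high points leaves a margin, so the conclusion holds for every function close to $\Delta$ at the test points.

\begin{proposition}\label{prop:bad}
Let $\tau_0$ be small enough and let $(\sigma_k)$ satisfy \eqref{eq:sigma}. Suppose $f:\mathbb{R}\to\mathbb{R}$ satisfies $|f(\zeta)-\Delta(\zeta)|\le\frac12\kappa\tau_k^2\sigma_k$ for all $k$ and all points $\zeta=\zeta_{k,j}$ and $\zeta=\zeta'_{k,j}$. Then $f$ is not DC. In particular $LA\notin\mathcal{D}_3$.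
\end{proposition}

\begin{proof}
For fixed $k$ consider the block $\zeta'_{k,1}<\zeta_{k,1}<\zeta'_{k,2}<\dots<\zeta_{k,J_k-1}<\zeta'_{k,J_k}$. Consecutive parameters differ by $H\tau_k/2$ and $\rho'\le1$, so consecutive points differ by at most $H\tau_k\sigma_k$. By Lemmas~\ref{lem:low} and~\ref{lem:high}, $f\ge-\frac12\kappa\tau_k^2\sigma_k$ at the points $\zeta'_{k,i}$ and $f\le-\frac32\kappa\tau_k^2\sigma_k$ at the points $\zeta_{k,j}$. So the difference quotient of $f$ is at most $-\kappa\tau_k/H$ just before $\zeta_{k,j}$ and at least $\kappa\tau_k/H$ just after, and the block contributes at least $(J_k-1)\,2\kappa\tau_k/H\ge\kappa/H^2$ to the sum in Lemma~\ref{lem:slope}. The blocks lie in the intervals $\sigma_k[2.8,4.5]\subset[0,1]$, which are disjoint by \eqref{eq:sigma}. Listing the points of $n$ blocks in increasing order gives a sum at least $n\kappa/H^2$ for every $n$, so $f$ is not DC. If $d_{LA}$ were DC, then $f(\zeta)=d_{LA}(0,0,\zeta)-\zeta/\sqrt2$ would be DC by Lemma~\ref{lem:calculus}(a), and this $f$ equals $\Delta$ on $(0,\infty)$.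
\end{proof}

\section{Maps with a non-conformal derivative}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{Normalization.} If $I_1,I_2$ are isometries and $M\in\mathcal{D}_d$ satisfies $I_1FI_2(M)\notin\mathcal{D}_d$, then $I_2(M)\in\mathcal{D}_d$ and $F(I_2(M))\notin\mathcal{D}_d$ by Lemma~\ref{lem:calculus}(c). So we may compose $F$ with isometries on both sides. By the singular value decomposition, $F'(x_0)=O_1\mathcal{L}O_2$ with $O_1,O_2$ orthogonal and $\mathcal{L}$ diagonal with nonnegative entries in any prescribed order. We may thus assume $x_0=0$, $F(0)=0$ and $F'(0)=\mathcal{L}=\operatorname{diag}(a,b,c,\lambda_4,\dots,\lambda_d)$. If $\Lambda$ is a bilipschitz constant of $F$, then $|v|/\Lambda\le|F(v)|\le\Lambda|v|$, and $\mathcal{L}v=\lim_{\epsilon\to0^+}F(\epsilon v)/\epsilon$ satisfies the same bounds. So the entries of $\mathcal{L}$ are positive. They are not all equal, since otherwise $F'(x_0)$ would be a multiple of $O_1O_2$; we order them so that $a<b$. The existence of a third entry $c$ is where $d\ge3$ is used.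

\emph{The set.} Let $\omega(\delta)=\sup_{0<|v|\le\delta}|F(v)-\mathcal{L}v|/|v|$, which tends to $0$ as $\delta\to0$. At scale $\sigma_k$ the map $F$ differs from $\mathcal{L}$ by $o(\sigma_k)$, whereas the oscillation of $\Delta$ has size $\tau_k^2\sigma_k$. Since $\kappa$ and $\tau_k$ do not depend on the scales, we can choose the $\sigma_k$ recursively so that \eqref{eq:sigma} holds and $9\Lambda\,\omega(9\Lambda\sigma_k)\le\frac12\kappa\tau_k^2$. Let $A$ be the corresponding set for $L=\operatorname{diag}(a,b,c)$ and $M=A\times\mathbb{R}^{d-3}$. By Proposition~\ref{prop:good} and Lemma~\ref{lem:calculus}(a),(d), $M\in\mathcal{D}_d$. Also $\mathcal{L}M=LA\times\mathbb{R}^{d-3}$, so $d_{\mathcal{L}M}(o_\zeta,0)=d_{LA}(o_\zeta)$.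

\emph{Comparison.} Let $\zeta$ be one of the points $\zeta_{k,j},\zeta'_{k,j}$ and $Y=(o_\zeta,0)$, so $|Y|\le4.5\sigma_k$. Since $0\in M$ and $F(0)=0$, we have $d_{F(M)}(Y)\le|Y|$, while $|F(w)-Y|\ge|w|/\Lambda-|Y|>|Y|$ for $|w|>2\Lambda|Y|$. The same two statements hold for $\mathcal{L}$. So $d_{F(M)}(Y)$ and $d_{\mathcal{L}M}(Y)$ are the infima of $|F(w)-Y|$ and $|\mathcal{L}w-Y|$ over the same set $\{w\in M:|w|\le2\Lambda|Y|\}$, and
\[
|d_{F(M)}(Y)-d_{\mathcal{L}M}(Y)|\le2\Lambda|Y|\,\omega(2\Lambda|Y|)\le9\Lambda\sigma_k\,\omega(9\Lambda\sigma_k)\le\tfrac12\kappa\tau_k^2\sigma_k .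
\]
By Proposition~\ref{prop:bad}, $f(\zeta)=d_{F(M)}((0,0,\zeta),0)-\zeta/\sqrt2$ is not DC, so $d_{F(M)}$ is not DC by Lemma~\ref{lem:calculus}(a). As $F(M)\neq\varnothing$, we conclude $F(M)\notin\mathcal{D}_d$.
\end{proof}

\section{Only similarities preserve $\mathcal{D}_d$}

Theorem~\ref{thm:main} forces a map that preserves $\mathcal{D}_d$ to be conformal wherever it is differentiable, and in dimension $d\ge3$ conformal maps are rigid. Recall that a M\"obius transformation of $\mathbb{R}^d\cup\{\infty\}$ is a finite composition of reflections in spheres and hyperplanes, that it is a bijection, and that those fixing $\infty$ are the similarities. We use Liouville's theorem in Reshetnyak's form (1967), with $\|\cdot\|$ the operator norm: \emph{if $d\ge3$, $\Omega\subset\mathbb{R}^d$ is a domain, $f\in W^{1,d}_{\mathrm{loc}}(\Omega,\mathbb{R}^d)$ and $\|f'\|^d=\det f'$ almost everywhere, then $f$ is constant or the restriction of a M\"obius transformation.} The hypothesis includes a sign condition on the Jacobian, which we obtain from the topological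 degree: a continuous map $\Theta:S^{d-1}\to\mathbb{R}^d\setminus\{0\}$ has an integer degree (that of $\Theta/|\Theta|$), which is invariant under homotopies through such maps and equals $\operatorname{sign}\det T$ for the restriction of an invertible linear map $T$.

\begin{proof}[Proof of Theorem~\ref{thm:sim}]
Similarities preserve $\mathcal{D}_d$ by Lemma~\ref{lem:calculus}(c). Conversely, let $F$ be a $\Lambda$-bilipschitz bijection preserving $\mathcal{D}_d$. By Rademacher's theorem the Lipschitz map $F$ is differentiable almost everywhere; it belongs to $W^{1,\infty}_{\mathrm{loc}}\subset W^{1,d}_{\mathrm{loc}}$, and its weak derivative is $F'$. At a point $x$ of differentiability, $|F'(x)e|\ge|e|/\Lambda$, and by Theorem~\ref{thm:main}, $F'(x)=\lambda O$ with $O$ orthogonal; replacing $O$ by $-O$ if necessary, $\lambda>0$. So $\|F'(x)\|^d=\lambda^d=|\det F'(x)|$.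

The sign of $\det F'(x)$ does not depend on $x$. Indeed, for $x\in\mathbb{R}^d$ and $\delta>0$ the map $\Theta_{x,\delta}(e)=F(x+\delta e)-F(x)$ on $S^{d-1}$ does not vanish, as $F$ is injective, and it depends continuously on $(x,\delta)$ in the convex set $\mathbb{R}^d\times(0,\infty)$; so its degree is a constant. At a point of differentiability and for small $\delta$ we have $|\Theta_{x,\delta}(e)-\delta F'(x)e|<\delta/\Lambda\le|\delta F'(x)e|$ for all $e\in S^{d-1}$, so the linear homotopy from $\Theta_{x,\delta}$ to $\delta F'(x)$ avoids $0$, and the constant equals $\operatorname{sign}\det F'(x)$.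

Composing $F$ with a reflection if necessary, we have $\|F'\|^d=\det F'$ almost everywhere. As $F$ is not constant, it is the restriction of a M\"obius transformation, which maps $\mathbb{R}^d$ onto $\mathbb{R}^d$ and therefore fixes $\infty$. So $F$ is a similarity.
\end{proof}

For $d=2$ the statement fails: by the planar result quoted in the introduction, $\operatorname{diag}(1,2)$ preserves $\mathcal{D}_2$.

\section{A Lipschitz DC graph outside $\mathcal{D}_d$}

The bumps are shallow and the normals $N_\theta$ point upward, so $A$ should be the region below the graph of a function of $(x,y)$. We prove this, and we prove that the function is DC; a linear change of variables preserves this property of the function, although it does not preserve the DC property of the distance.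

Take $A$ as in Section~\ref{sec:construction}, for instance with $a=c=1$, $b=2$, $\sigma_k=10^{-k}$. Let $e_3=(0,0,1)$, $\xi=(x,y)$, $g_0(\xi)=|(ax,by)|/c$ and $\kappa_1=c/\mu$, so that $A_0=\{z\le g_0\}$, $\{Q\ge0\}=\{z\ge g_0\}$ and $e_3\cdot N_\theta\ge\kappa_1$. Assume $\tau_0\le\min(\frac16\kappa_1,\frac1{8b})$. If $w\in B_{t,\tau}$ and $Q(w)\ge0$, then in the notation of Lemma~\ref{lem:zone} we have $w-q-N=(r-\tau^2)N+T$, and part (c) gives $|w-q-N|\le\tau^2+2\tau\le3\tau$. Hence the protruding cap stays well inside the upper hemisphere: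
\begin{equation}\label{eq:upper}
e_3\cdot(w-q)\ge\kappa_1-3\tau\ge\kappa_1/2 .
\end{equation}
Let $u_{kj}$ be the function whose graph is the closed upper hemisphere of $B_{kj}$; it is defined and continuous on a closed disc of radius $\sigma_k$.

\begin{lemma}\label{lem:hypo}
$A=\{z\le g(x,y)\}$, where $g(\xi)$ is the supremum of $g_0(\xi)$ and of those $u_{kj}(\xi)$ that are defined.
\end{lemma}

\begin{proof}
We show that $v\notin A$ and $\lambda>0$ imply $w=v+\lambda e_3\notin A$. Suppose $w\in A$. As $v\in U$, also $w\in U$, so $w\in B_{kj}$ for some $k,j$. Scale to $\sigma_k=1$ and let $t=t_{k,j}$, $\tau=\tau_k$. By Lemma~\ref{lem:zone}(c), $0<N(t)\cdot v=N(t)\cdot w-\lambda\,e_3\cdot N(t)\le\tau^2-\lambda\kappa_1$, so $\lambda\le\tau^2/\kappa_1\le\kappa_1$. By \eqref{eq:upper},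
\[
|v-q|^2=|w-q|^2-2\lambda\,e_3\cdot(w-q)+\lambda^2\le1-\lambda\kappa_1+\lambda^2\le1,
\]
so $v$ lies in the ball, contrary to $v\notin A$. Thus each vertical line meets $A$ in a closed set that is closed under moving down, contains the half-line below $g_0$, and is bounded above because $A\setminus A_0$ is bounded. It is a closed half-line, and its top is the supremum of the tops of the sets $A_0$ and $B_{kj}$ on this line.
\end{proof}

\begin{lemma}\label{lem:gdc}
The function $g$ is Lipschitz and DC, and $g(0)=0$.
\end{lemma}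

\begin{proof}
The argument is a planar version of Section~\ref{sec:good}, and it is simpler: the row lies over the line $y=\sigma_k/b$, which takes the place of the surface $S=0$.

\emph{The active sets.} Let $P_{kj}$ be the compact set of $\xi$ at which $u_{kj}$ is defined and $u_{kj}\ge g_0$. For $\xi\in P_{kj}$ the point $w=(\xi,u_{kj}(\xi))$ lies in $B_{kj}\cap\{Q\ge0\}$. By Lemma~\ref{lem:zone}(c) it is within $3\tau_k\sigma_k$ of $\sigma_kp(t_{k,j})$. Let $O_{kj}$ be the open disc of radius $4\tau_k\sigma_k$ about $\sigma_k(t_{k,j}/a,1/b)$. Then $P_{kj}\subset O_{kj}$, and since $4\tau_k\le\frac1{2b}$,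
\begin{equation}\label{eq:disc}
\Big|\frac y{\sigma_k}-\frac1b\Big|<4\tau_k,\qquad y\ge\frac{\sigma_k}{2b},\qquad|\xi|\le R'\sigma_k\quad\text{on }O_{kj},\qquad R'=\frac2a+\frac2b .
\end{equation}
So no $P_{kj}$ contains $0$, and the family $(P_{kj})$ is locally finite off $0$. Off $P_{kj}$ the function $u_{kj}$ is undefined or smaller than $g_0$. Hence $g(0)=g_0(0)=0$; and for $\xi\neq0$, $g(\xi)$ equals $g_0(\xi)$ or some $u_{kj}(\xi)$ with $\xi\in P_{kj}$, where $u_{kj}(\xi)\le(\sqrt5/c+3\tau_k)\sigma_k\le C|\xi|$ by \eqref{eq:disc}. Thus $0\le g\le C|\xi|$, and $g$ is continuous at $0$.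

\emph{Derivatives of the hemispheres.} Scale to $\sigma_k=1$. Then $u=q_3+\ell$ with $\ell=\sqrt{1-|\xi-q'|^2}$, where $q=(q',q_3)$, and \eqref{eq:upper} says $\ell\ge\kappa_1/2$ on the active set. On the open set $\{\ell>\kappa_1/4\}$ we have $\nabla u=-(\xi-q')/\ell$ and $\nabla^2u=-\ell^{-1}I-\ell^{-3}(\xi-q')\otimes(\xi-q')$, whose eigenvalues are $-\ell^{-1}$ and $-\ell^{-3}$. Scaling back, on a neighborhood of $P_{kj}$ the function $u_{kj}$ is $C^2$ with $|\nabla u_{kj}|\le4/\kappa_1$ and $\nabla^2u_{kj}\ge-C_5\sigma_k^{-1}I$, where $C_5=(4/\kappa_1)^3$.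

\emph{The convex function.} With $\eta_{2\tau_k}$ from \eqref{eq:eta} let
\[
\chi_k(\xi)=\sigma_k\Big[\eta_{2\tau_k}\Big(\frac y{\sigma_k}-\frac1b\Big)-\eta_{2\tau_k}\Big(-\frac1b\Big)\Big],\qquad\varphi_*=C_6\Big(|\xi|+\sum_k\chi_k\Big).
\]
Each $\chi_k$ is convex and $|\chi_k|\le6\tau_k|y|$, so $\varphi_*$ is finite and convex. On $O_{kj}$, \eqref{eq:disc} gives $\nabla^2\chi_k=\sigma_k^{-1}e_2\otimes e_2$ with $e_2=(0,1)$, and $e_2\cdot\xi/|\xi|\ge\frac1{2bR'}$. Lemma~\ref{lem:trans} at the point $\xi/\sigma_k$, together with the $(-1)$-homogeneity of $\nabla^2|\xi|$, gives $\nabla^2(|\xi|+\chi_k)\ge\epsilon'\sigma_k^{-1}I$ on $O_{kj}$. With $C_6=C_5/\epsilon'$ the function $\varphi_*+u_{kj}$ is convex near each point of $P_{kj}$.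

\emph{Conclusion.} Let $\xi_0\ne0$. A small disc about $\xi_0$ meets only those finitely many $P_{kj}$ that contain $\xi_0$, and lies in the domains of the corresponding $u_{kj}$; on it $g$ is the maximum of $g_0$ and these $u_{kj}$. So near $\xi_0$ the function $g+\varphi_*$ is a maximum of finitely many convex functions ($g_0$ is convex), and $g$ is a maximum of finitely many functions with Lipschitz constant $\max(b/c,4/\kappa_1)$. By Lemma~\ref{lem:origin}, $g$ is Lipschitz and $g+\varphi_*$ is convex, so $g=(g+\varphi_*)-\varphi_*$ is DC.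
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:graph}]
By Lemma~\ref{lem:hypo}, $LA=\{z\le\tilde g(x,y)\}$ with $\tilde g(x,y)=c\,g(x/a,y/b)$, which is Lipschitz and DC by Lemmas~\ref{lem:gdc} and~\ref{lem:calculus}(a), and $\tilde g(0)=0$. Let $\Gamma\subset LA$ be the graph of $\tilde g$ and $\zeta>0$. The continuous function $z-\tilde g$ is positive at $o_\zeta$ and nonpositive on $LA$, so the segment from $o_\zeta$ to any point of $LA$ meets $\Gamma$. Hence $d_\Gamma(o_\zeta)=d_{LA}(o_\zeta)$. By Proposition~\ref{prop:bad}, $\zeta\mapsto d_\Gamma(0,0,\zeta)-\zeta/\sqrt2$ is not DC, so $\Gamma\notin\mathcal{D}_3$. This is the first assertion for $d=3$.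

For $d>3$ take the Lipschitz DC function $(x,y,x_3,\dots,x_{d-1})\mapsto\tilde g(x,y)$. Up to a permutation of coordinates its graph is $\Gamma\times\mathbb{R}^{d-3}$. By Lemma~\ref{lem:calculus}(d) the restriction of $d_{\Gamma\times\mathbb{R}^{d-3}}$ to $\mathbb{R}^3\times\{0\}$ is $d_\Gamma$, which is not DC; so the graph is not in $\mathcal{D}_d$.

Finally, for a Lipschitz DC function $f$ on $\mathbb{R}^{d-1}$ the map $(x',z)\mapsto(x',z+f(x'))$ has DC components, and it is a Lipschitz bijection with the Lipschitz inverse $(x',z)\mapsto(x',z-f(x'))$. It maps the hyperplane $\{z=0\}$, whose distance function $|z|$ is convex, onto the graph of $f$.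
\end{proof}

\begin{thebibliography}{1}

\bibitem{PZ}
Du\v{s}an Pokorn\'y and Lud\v{e}k Zaj\'i\v{c}ek,
\emph{A characterization of sets in $\mathbb{R}^2$ with DC distance function},
arXiv:2006.04303 (2020).

\end{thebibliography}
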